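\title{Avoiding flat tetrahedra in ideal triangulations of cusped hyperbolic 3-manifolds}

\begin{abstract}
A cusped hyperbolic 3-manifold decomposes into convex ideal polyhedra, and one obtains an ideal triangulation by cutting the polyhedra into tetrahedra and inserting flat tetrahedra wherever the cuts on two identified faces disagree. We show that the flat tetrahedra can always be avoided: every such decomposition can be subdivided, without new vertices, into nondegenerate ideal tetrahedra that match across all faces. In particular every cusped hyperbolic 3-manifold has a geometric ideal triangulation. The proof puts heights on the vertices of each polyhedron and asks the heights on the two sides of a face to agree only modulo linear functions on that face. By Euler's formula this linear system has a nontrivial solution as long as some cell is not a tetrahedron.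
\end{abstract}

\section{The question and the answer}\label{sec:intro}

A \emph{cusped hyperbolic 3-manifold} is a quotient $M=\mathbb H^3/\Gamma$ that is noncompact and of finite volume, where $\Gamma\cong\pi_1(M)$ is a discrete torsion-free group of isometries; it is assumed oriented unless we say otherwise. An \emph{ideal polyhedron} is the convex hull in $\mathbb H^3$ of finitely many points of the sphere at infinity, its \emph{ideal vertices}, that do not lie on one circle. A \emph{decomposition of $M$ into ideal polyhedra} is a $\Gamma$-invariant family of ideal polyhedra that covers $\mathbb H^3$, consists of finitely many $\Gamma$-orbits, and is face to face: two distinct polyhedra meet in a common face, a common edge, or not at all, and every face belongs to exactly two polyhedra. Choosing one polyhedron in each orbit presents $M$ as finitely many polyhedra with their faces glued in pairs.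

Four distinct points of the sphere at infinity $\mathbb C\cup\{\infty\}$ lie on a circle exactly when their cross-ratio is real. An ideal tetrahedron is \emph{nondegenerate} if the cross-ratio of its vertices is not real, so that it is an ideal polyhedron in the sense above, and \emph{flat} otherwise. A \emph{geometric ideal triangulation} of $M$ is a decomposition of $M$ into nondegenerate ideal tetrahedra.

Epstein and Penner showed that $M$ has a decomposition into ideal polyhedra; when $M$ has more than one cusp, it depends on a choice of horoball cusp neighborhoods. To pass from such a decomposition to a triangulation, one cuts each polyhedron into ideal tetrahedra, using only its own ideal vertices. Two faces that are identified in $M$ may then carry triangulations that do not correspond under the gluing. One repairs this by inserting a flat polyhedron, namely the ideal polygon of the face regarded as two-sided with one triangulation on each side, and by cutting it into flat tetrahedra. Each of these is an ideal quadrilateral with one diagonal drawn on the front and the other on the back. Neumann and Yang \cite{NY} use this construction and record the following as an open question: ``(Of course, by changing the triangulations of the polyhedra one may be able to avoid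 the need for flat tetrahedra --- it is unknown whether this is always possible.)''

\medskip
\noindent\textbf{Question.} For every cusped hyperbolic 3-manifold $M$ and every Epstein--Penner decomposition of $M$, can each polyhedron be subdivided into nondegenerate ideal tetrahedra, using only its own ideal vertices, so that the triangulations induced on any two identified faces, of different polyhedra or of the same one, correspond under the gluing?
\medskip

The answer is yes, for every decomposition.

\begin{theorem}\label{thm:main}
Let $M=\mathbb H^3/\Gamma$ be a cusped hyperbolic 3-manifold, orientable or not, with a decomposition into ideal polyhedra. Each polyhedron can be subdivided into nondegenerate ideal tetrahedra, using only its own ideal vertices, so that the induced triangulations of any two identified faces correspond under the gluing. Equivalently, the decomposition of $\mathbb H^3$ has a $\Gamma$-invariant subdivision into nondegenerate ideal tetrahedra without new vertices, in which the two polyhedra adjacent to a face induce the same triangulation on it.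
\end{theorem}

\begin{corollary}\label{cor:geometric}
Every cusped hyperbolic 3-manifold has a geometric ideal triangulation, and it may be chosen to subdivide any prescribed Epstein--Penner decomposition.
\end{corollary}

One dimension lower there is nothing to prove: ideal polygons are glued along edges, which cannot be subdivided, so each polygon may be triangulated on its own. In dimension three the simplest cases suggest caution. Already for a triangular prism some choices of diagonals on the faces extend to no triangulation (Section~\ref{sec:examples}), so the faces cannot be triangulated first and the polyhedra afterwards; a polyhedron may be glued to itself, so one cannot proceed one polyhedron at a time; and the statement is false for groups with torsion (Section~\ref{sec:hypotheses}).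

The proof replaces the discrete choice of diagonals by a linear one. Real heights on the vertices of a convex polyhedron $P$ determine a subdivision of $P$, by projecting the lower convex hull of the lifted vertices. This subdivision does not change when a linear function is added to the heights, and on a face it depends only on the heights on that face. So the subdivisions of two polyhedra match along a common face as soon as the two sets of heights agree \emph{modulo linear functions on the face}. These conditions form a homogeneous linear system, and by Euler's formula the number of unknowns exceeds the number of equations by at least $\sum_P(F_P-4)/2$, where $F_P$ is the number of faces of $P$. If some cell is not a tetrahedron, there is a nonzero solution, and it cuts at least one cell. Since there are finitely many subdivisions without new vertices, repetition ends in a triangulation.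

No hyperbolic geometry enters this argument. We formulate it as a statement about polyhedral cones glued along facets by linear maps (Theorem~\ref{thm:cones}), prove it in Sections~\ref{sec:regular} and~\ref{sec:proof}, and deduce Theorem~\ref{thm:main} in Section~\ref{sec:hyperbolic}.

\section{Diagonals, heights and a twisted cube}\label{sec:examples}

In this section polytopes lie in $\mathbb R^3$ and all gluing maps are affine. Given heights $h$ on the vertices of a polytope $P$, each affine function $\ell$ with $\ell\le h$ on the vertices determines a cell, the convex hull of the vertices at which $\ell=h$. Lemma~\ref{lem:regular} shows that these cells form a subdivision of $P$ with the properties listed in the introduction.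

\subsection*{A parallelogram}
Let $p_1,p_2,p_3,p_4$ be the vertices in cyclic order, so $p_1+p_3=p_2+p_4$. The \emph{defect} $\Delta(h)=h(p_1)+h(p_3)-h(p_2)-h(p_4)$ vanishes on affine functions, and these form a 3-dimensional subspace of the 4-dimensional space of heights. So $\Delta$ identifies heights modulo affine functions with $\mathbb R$. If $\Delta(h)<0$, subtract an affine function so that $h$ vanishes at $p_1,p_2,p_3$; then $h(p_4)=-\Delta(h)>0$, the function $\ell=0$ gives the triangle $p_1p_2p_3$, and the parallelogram is cut along $p_1p_3$. Exchanging the roles of the two diagonals, $\Delta(h)>0$ cuts along $p_2p_4$. If $\Delta(h)=0$, then $h$ is affine and there is no cut. The choice between two diagonals has become the sign of a real number, and ``no decision yet'' is the value $0$.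

\subsection*{A prism}
Let $a_i=(p_i,0)$ and $b_i=(p_i,1)$, $i=1,2,3$, be the vertices of a triangular prism. No triangulation without new vertices induces the diagonals $a_1b_2$, $a_2b_3$, $a_3b_1$ on the three quadrilaterals. Indeed, the triangle $a_1a_2a_3$ is a face of a tetrahedron $a_1a_2a_3b_j$, whose edges $a_ib_j$ with $i\ne j$ are two diagonals ending at $b_j$, whereas only one of the prescribed diagonals ends at $b_j$. Heights never produce this pattern. Put $u_i=h(a_i)-h(b_i)$. The diagonal $a_ib_j$ is chosen when $h(a_i)+h(b_j)<h(a_j)+h(b_i)$, that is, when $u_i<u_j$, and the pattern would need $u_1<u_2<u_3<u_1$.

\subsection*{A twisted cube}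
Take the cube $[0,1]^3$. Glue the face $x=0$ to $x=1$ and the face $y=0$ to $y=1$ by translations, and glue $z=0$ to $z=1$ with a quarter turn, $(x,y,0)\mapsto(1-y,x,1)$. Heights modulo affine functions form a space of dimension $8-4=4$, with representatives
\[
h=a\,xy+b\,yz+c\,zx+d\,xyz .
\]
On a square with coordinates $(s,t)$ the defect $h(0,0)+h(1,1)-h(1,0)-h(0,1)$ is the coefficient of $st$. The defects are therefore $b$ and $b+d$ on the faces $x=0,1$, then $c$ and $c+d$ on $y=0,1$, and $a$ and $a+d$ on $z=0,1$. The quarter turn exchanges the two diagonal directions and so changes the sign of the defect. The three matching conditions are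
\[
b=b+d,\qquad c=c+d,\qquad -a=a+d .
\]
Four unknowns and three equations guarantee a nonzero solution; this is the count $(F-4)/2=1$. Here the solutions are given by $a=d=0$, so \emph{every} solution leaves the top and the bottom face uncut, and one step cannot suffice.

Take $h=z(x+y)$. Writing vertices as triples $xyz$, four affine functions $\ell\le h$ give the cells
\[
\begin{array}{lll}
\ell=0: & 000,100,010,110,001 & \text{pyramid over the bottom face,}\\
\ell=x+y+2z-2: & 001,101,011,111,110 & \text{pyramid over the top face,}\\
\ell=x+z-1: & 001,101,100,110 & \text{tetrahedron,}\\
\ell=y+z-1: & 001,011,010,110 & \text{tetrahedron.}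
\end{array}
\]
In each row the inequality and the equality cases are read off on $z=0$, where $h=0$, and on $z=1$, where $h=x+y$. The volumes $\frac13+\frac13+\frac16+\frac16$ add up to $1$, so these are all the 3-dimensional cells (Figure~\ref{fig:cube}). The diagonals on opposite side faces are parallel, as required.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\draw (0,0)--(2,0)--(2,2)--(0,2)--cycle;
\draw (0,2)--(0.9,2.7)--(2.9,2.7)--(2,2);
\draw (2,0)--(2.9,0.7)--(2.9,2.7);
\draw[dashed] (0,0)--(0.9,0.7)--(2.9,0.7);
\draw[dashed] (0.9,0.7)--(0.9,2.7);
\draw[very thick] (2,0)--(0,2);
\draw[very thick] (2.9,0.7)--(2,2);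
\draw[very thick,dashed] (0.9,0.7)--(0,2);
\draw[very thick,dashed] (2.9,0.7)--(0.9,2.7);
\draw[very thick,dotted] (0,2)--(2.9,0.7);
\node[below left] at (0,0) {$000$};
\node[below] at (2,0) {$100$};
\node[right] at (2.9,0.7) {$110$};
\node[left] at (0,2) {$001$};
\node[above] at (0.9,2.7) {$011$};
\node[above right] at (2.9,2.7) {$111$};
\end{tikzpicture}
\caption{The subdivision of the unit cube defined by the heights $h=z(x+y)$. The thick lines are the new edges: one diagonal on each side face, parallel on opposite faces, and the long diagonal from $001$ to $110$ (dotted). The cells are a pyramid over the bottom face with apex $001$, a pyramid over the top face with apex $110$, and two tetrahedra.}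
\label{fig:cube}
\end{figure}

Now start again with the four cells as independent polytopes. Heights modulo affine functions form a space of dimension $5-4=1$ for each pyramid, measured by the defect on its base, and of dimension $0$ for each tetrahedron. Triangular faces impose no condition, and the two squares impose one: the defects are opposite. Two unknowns and one equation leave a nonzero solution, which cuts each pyramid into two tetrahedra along corresponding diagonals. The result is a compatible triangulation with six tetrahedra. In the second step the heights at a vertex are allowed to differ from cell to cell inside the cube; this is the freedom that the first step lacked.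

\section{Cones glued along facets}\label{sec:cones}

In the projective model of $\mathbb H^3$ an ideal polyhedron is a Euclidean polytope, but the gluing maps are projective, and composition with a projective map does not take affine functions to affine functions. Passing from a polytope to the cone over it removes the difficulty: projective maps become linear maps, and affine functions become linear functionals.

A \emph{cone} is a set $C=\operatorname{cone}(X)$ of all nonnegative combinations of a finite subset $X$ of a finite-dimensional real vector space, which is \emph{pointed}: some linear functional $f$ is positive on $C\setminus\{0\}$. By convention $\operatorname{cone}(\emptyset)=\{0\}$. A \emph{face} of $C$ is a set $C\cap\{n=0\}$, where $n$ is a linear functional with $n\ge0$ on $C$; it equals $\operatorname{cone}(X\cap\{n=0\})$. Faces of dimension $1$ are the \emph{rays} of $C$, and faces of dimension $\dim C-1$ are its \emph{facets}. The cone is \emph{simplicial} if it has $\dim C$ rays. We use the following textbook facts.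
\begin{itemize}
\item The cross-section $C\cap\{f=1\}$ is a polytope, and its faces of dimension $k-1$ correspond to the faces of $C$ of dimension $k$. In particular cones of dimension at most $2$ are simplicial.
\item $C$ is generated by its rays, and each ray contains an element of every generating set. A face of a face is a face, and the rays of a face $D$ are the rays of $C$ contained in $D$.
\item Inside its span, $C$ is cut out by one inequality for each facet, and its boundary is the union of its facets. A face that contains a point of the relative interior of $C$ is $C$. Two distinct facets meet in a face of dimension at most $\dim C-2$.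
\item If $\sigma\subset C$ is a cone and $D=C\cap\{n=0\}$ is a face of $C$, then $\sigma\cap D=\sigma\cap\{n=0\}$ is a face of $\sigma$. In particular a ray of $C$ contained in $\sigma$ is a ray of $\sigma$.
\end{itemize}

\begin{definition}
A \emph{subdivision} of a cone $C$ is a finite set $\Sigma$ of cones, the \emph{cells}, such that the union of the cells is $C$, every face of a cell is a cell, any two cells meet in a common face, and every ray of a cell is a ray of $C$. A \emph{top cell} is a cell of dimension $\dim C$. For a face $D$ of $C$ put $\Sigma|_D=\{\sigma\in\Sigma:\sigma\subset D\}$. A subdivision $\Sigma'$ \emph{refines} $\Sigma$ if every cell of $\Sigma'$ lies in a cell of $\Sigma$.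
\end{definition}

The condition on rays says ``no new vertices''. The set of all faces of $C$ is a subdivision, the \emph{trivial} one, and every subdivision refines it. Each cell is generated by a set of rays of $C$, so $C$ has finitely many subdivisions.

\begin{lemma}\label{lem:fans}
Let $\Sigma$ be a subdivision of a cone $C$ of dimension $d$.
\begin{enumerate}
\item[(a)] The top cells cover $C$, and every cell is a face of a top cell. So $\Sigma$ is determined by its top cells.
\item[(b)] For a face $D$ of $C$, the set $\Sigma|_D$ is a subdivision of $D$. If $D$ is simplicial, it is the trivial subdivision.
\item[(c)] Let $E\in\Sigma$ have dimension $d-1$. If $E$ lies in a facet of $C$, it is a facet of exactly one top cell. Otherwise it is a facet of exactly two.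
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The cells of dimension less than $d$ lie in finitely many proper subspaces of $\operatorname{span}C$, whose complement is dense in $C$. The union of the top cells is closed and contains this complement, so it is $C$. Given a cell $\tau$, let $p$ be a point of its relative interior and $\sigma$ a top cell containing $p$. Then $\sigma\cap\tau$ is a face of $\tau$ containing $p$, so it is $\tau$, and it is a face of $\sigma$.

(b) A point of $D$ lies in some cell $\sigma$, hence in the face $\sigma\cap D$ of $\sigma$, which belongs to $\Sigma|_D$. The other properties are inherited from $\Sigma$. If $D$ is simplicial, a top cell of $\Sigma|_D$ has at least $\dim D$ rays, all among the $\dim D$ rays of $D$, so it is $D$; now use (a).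

(c) Let $p$ lie in the relative interior of $E$. By the argument in (a), the top cells containing $p$ are those that have $E$ as a facet. In such a cell $\sigma$ the point $p$ lies on no other facet, so only one facet inequality is tight at $p$. Hence there is a ball $B\subset\operatorname{span}C$ around $p$ that misses the top cells not containing $p$ and meets each of the others in one of the two half-balls bounded by $\operatorname{span}E$. Two top cells containing the same half-ball meet in a common face of dimension $d$, so they coincide. Thus one or two top cells contain $p$, and $B\cap C$ is accordingly a half-ball or $B$. The first case occurs exactly when $p$ lies on the boundary of $C$, that is, in a facet $D$; and $p\in D$ if and only if $E\subset D$, because $E\cap D$ is a face of $E$.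
\end{proof}

\begin{definition}\label{def:gluing}
\emph{Gluing data} consist of finitely many 4-dimensional cones $C_i$, each in a 4-dimensional vector space $W_i$, and a set of disjoint pairs $\{D,D'\}$ of \emph{distinct} facets, possibly of the same cone, each pair with a linear isomorphism $A:\operatorname{span}D\to\operatorname{span}D'$ such that $A(D)=D'$. Some facets may be unpaired. Subdivisions $\Sigma_i$ of the $C_i$ are \emph{compatible} if $A(\Sigma_i|_D)=\Sigma_j|_{D'}$ for every pair, where $D\subset C_i$ and $D'\subset C_j$.
\end{definition}

\begin{theorem}\label{thm:cones}
For any gluing data there are compatible subdivisions all of whose top cells are simplicial. They can be chosen to refine any given compatible subdivisions.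
\end{theorem}

\section{Regular subdivisions}\label{sec:regular}

The material of this section is standard; we include the proof. Let $C$ be a cone and $W=\operatorname{span}C$. A ray has no preferred generator, and a gluing map need not respect a chosen one. We therefore define a \emph{height} on $C$ as a real function $h$ on the union of the rays of $C$ with $h(tx)=t\,h(x)$ for $t\ge0$. After choosing a set $X$ with one generator for each ray, a height is an arbitrary element of $\mathbb R^X$. A height is \emph{linear} if it is the restriction of an element of $W^*$. Restriction is injective on $W^*$ because $X$ spans $W$, so the quotient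
\[
H(C)=\{\text{heights on }C\}/\{\text{linear heights}\}
\quad\text{has}\quad
\dim H(C)=n(C)-\dim C ,
\]
where $n(C)$ is the number of rays. For a face $D$, restriction $h\mapsto h|_D$ to the rays of $D$ preserves linearity and induces a map $H(C)\to H(D)$. A linear isomorphism $A:W\to W'=\operatorname{span}C'$ with $A(C)=C'$ takes rays to rays, so $h\mapsto h\circ A^{-1}$ takes heights to heights and linear heights to linear heights, and induces an isomorphism $A_*:H(C)\to H(C')$.

For a height $h$ put
\[
\Lambda_h=\{\ell\in W^*:\ell\le h\text{ on }X\},\qquad X_\ell=\{x\in X:\ell(x)=h(x)\},\qquad \sigma_\ell=\operatorname{cone}(X_\ell),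
\]
and $\Sigma_h=\{\sigma_\ell:\ell\in\Lambda_h\}$. By homogeneity $\Lambda_h$ and $\sigma_\ell$ do not depend on the choice of $X$. The set $\Lambda_h$ is nonempty: if $f>0$ on $X$, it contains $-tf$ for large $t$.

\begin{lemma}\label{lem:regular}
Let $h$ be a height on $C$.
\begin{enumerate}
\item[(1)] $\Sigma_h$ is a subdivision of $C$.
\item[(2)] If $h$ is not linear, $\Sigma_h$ has at least two top cells.
\item[(3)] If $D$ is a face of $C$, then $\Sigma_h|_D=\Sigma_{h|_D}$, the right side being formed in $\operatorname{span}D$.
\item[(4)] Let $A:W\to W'$ be a linear isomorphism with $A(C)=C'$, and let $h'$ be a height on $C'$ such that $h'-h\circ A^{-1}$ is linear. Then $A(\Sigma_h)=\Sigma_{h'}$. In particular $\Sigma_h$ depends only on the class of $h$ in $H(C)$.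
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The cells should be the domains of linearity of the function whose graph is the lower convex hull of the lifted rays. For $x\in C$ define
\[
g(x)=\max_{\ell\in\Lambda_h}\ell(x)=\min\Bigl\{\sum_{y\in X}a_yh(y):\ a_y\ge0,\ \sum_{y\in X}a_yy=x\Bigr\}.
\]
The two linear programs are dual to each other. The first is feasible because $\Lambda_h\ne\emptyset$ and the second because $x\in C$, so by the duality theorem both optima are attained and they are equal. We claim that
\begin{equation}\label{eq:cell}
\sigma_\ell=\{x\in C:g(x)=\ell(x)\}\qquad(\ell\in\Lambda_h).
\end{equation}
If $x=\sum a_yy$ with $a_y\ge0$ and $y\in X_\ell$, then $g(x)\le\sum a_yh(y)=\ell(x)\le g(x)$. Conversely, if $g(x)=\ell(x)$, a minimizing representation satisfies $\sum a_y\bigl(h(y)-\ell(y)\bigr)=0$ with nonnegative terms, so $a_y=0$ for $y\notin X_\ell$.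

\emph{Covering.} There are finitely many sets $X_\ell$, and since the maximum is attained, \eqref{eq:cell} shows that the $\sigma_\ell$ cover $C$.

\emph{Intersections.} For $\ell,\ell'\in\Lambda_h$ and $x\in\sigma_\ell$ we have $\ell(x)-\ell'(x)=g(x)-\ell'(x)\ge0$, with equality exactly when $x\in\sigma_{\ell'}$. So $\sigma_\ell\cap\sigma_{\ell'}=\sigma_\ell\cap\{\ell-\ell'=0\}$ is a face of $\sigma_\ell$, and, exchanging $\ell$ and $\ell'$, of $\sigma_{\ell'}$.

\emph{Faces.} A face of $\sigma_\ell$ is $\operatorname{cone}(X_\ell\cap\{m=0\})$ with $m\ge0$ on $X_\ell$. On $X_\ell$ we have $\ell-\varepsilon m\le h$ for $\varepsilon>0$, with equality exactly where $m=0$. On the finite set $X\setminus X_\ell$ the strict inequality $\ell<h$ persists for $\ell-\varepsilon m$ when $\varepsilon$ is small. So $\ell-\varepsilon m\in\Lambda_h$, and the face is $\sigma_{\ell-\varepsilon m}$.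

\emph{Rays.} A ray of $\sigma_\ell$ contains an element of $X_\ell$, so it is a ray of $C$.

(2) If there is only one top cell $\sigma_\ell$, then $\sigma_\ell=C$ by Lemma~\ref{lem:fans}(a). Each ray of $C$ contains an element of the generating set $X_\ell$, so $X_\ell=X$ and $h$ is the restriction of $\ell$.

(3) Put $X_D=X\cap D$. If $\sigma_\ell\subset D$, then $X_\ell\subset X_D$; the restriction $\lambda$ of $\ell$ to $\operatorname{span}D$ lies in $\Lambda_{h|_D}$ and equals $h$ exactly on $X_\ell$, so $\sigma_\ell\in\Sigma_{h|_D}$. Conversely let $\lambda\in\Lambda_{h|_D}$. Extend $\lambda$ to $\ell_0\in W^*$ and write $D=C\cap\{n=0\}$, so that $n=0$ on $X_D$ and $n>0$ on $X\setminus X_D$. For large $t$ the functional $\ell=\ell_0-tn$ equals $\lambda$ on $X_D$ and is less than $h$ on $X\setminus X_D$. So $\ell\in\Lambda_h$, and $\sigma_\ell\subset D$ is the cell of $\Sigma_{h|_D}$ defined by $\lambda$.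

(4) Let $h'-h\circ A^{-1}$ be the restriction of $\lambda\in W'^*$, and use $A(X)$ as generators for $C'$. For $\ell\in W^*$ put $\ell'=\ell\circ A^{-1}+\lambda$. Then $h'(Ax)-\ell'(Ax)=h(x)-\ell(x)$ for $x\in X$. So $\ell\mapsto\ell'$ is a bijection $\Lambda_h\to\Lambda_{h'}$, and $A(\sigma_\ell)=\sigma_{\ell'}$.
\end{proof}

\section{The dimension count}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:cones}]
The trivial subdivisions are compatible, since each $A$ takes faces of $D$ to faces of $D'$. So it suffices to prove the second statement. Among the finitely many compatible families that refine the given one, choose a family $(\Sigma_i)$ with the largest total number of top cells, and let $\mathcal Q$ be the set of all its top cells. Suppose that some $Q_0\in\mathcal Q$ is not simplicial. We construct a compatible refinement with more top cells. As in the second step for the cube, the cells $Q\in\mathcal Q$ receive independent heights, so we must control all their facets, those inside a cone $C_i$ as well as those on its boundary.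

\medskip\noindent\textbf{Step 1: pairing the flags.}
A \emph{flag} is a pair $(Q,E)$ with $Q\in\mathcal Q$ and $E$ a facet of $Q$. Let $Q\subset C_i$. Since $\dim E=3$, the cell $E$ lies in at most one facet of $C_i$.
\begin{itemize}
\item If $E$ lies in no facet of $C_i$, then by Lemma~\ref{lem:fans}(c) it is a facet of exactly one other top cell $Q'$. Pair $(Q,E)$ with $(Q',E)$, with the identity as gluing map.
\item If $E\subset D$ and $D$ is paired with $D'\subset C_j$ by $A$, then $E'=A(E)$ is a cell of $\Sigma_j|_{D'}$ by compatibility, and by Lemma~\ref{lem:fans}(c) it is a facet of exactly one top cell $Q'$. Pair $(Q,E)$ with $(Q',E')$, with $A$ as gluing map. The same rule applied to $(Q',E')$ and $A^{-1}$ returns $(Q,E)$. The two flags are different: $E=E'$ would give $E\subset D\cap D'$, which has dimension at most $2$ because $D\neq D'$.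
\item If $E$ lies in an unpaired facet, the flag stays unpaired.
\end{itemize}
Each flag belongs to at most one pair, each pair consists of two flags, and the two have the same number of rays. As $\dim H(E)=n(E)-3\ge0$,
\begin{equation}\label{eq:half}
\sum_{\text{pairs}}\dim H(E')\ \le\ \frac12\sum_{\text{flags }(Q,E)}\bigl(n(E)-3\bigr).
\end{equation}

\medskip\noindent\textbf{Step 2: the linear system has a nonzero solution.}
Order each pair and define the linear map
\[
\delta:\bigoplus_{Q\in\mathcal Q}H(Q)\longrightarrow\bigoplus_{\text{pairs}}H(E'),
\]
whose component for the pair $(Q,E),(Q',E')$ with gluing map $A$ sends $(h_Q)_Q$ to $A_*(h_Q|_E)-h_{Q'}|_{E'}$. A cross-section of $Q$ is a convex 3-polytope with $v_Q=n(Q)$ vertices, $e_Q$ edges and $F_Q$ facets. Every edge lies on two facets, so $\sum_{E}n(E)=2e_Q$, the sum running over the facets of $Q$; and $v_Q-e_Q+F_Q=2$ by Euler's formula. With \eqref{eq:half},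
\begin{equation}\label{eq:count}
\dim\ker\delta\ \ge\ \sum_Q\Bigl[(v_Q-4)-\frac12\bigl(2e_Q-3F_Q\bigr)\Bigr]
=\sum_Q\Bigl[(2-F_Q)-4+\frac32F_Q\Bigr]=\sum_Q\frac{F_Q-4}{2}.
\end{equation}
Every vertex lies on at least three edges, so $3v_Q\le2e_Q=2v_Q+2F_Q-4$, that is, $F_Q-4\ge(v_Q-4)/2$. Every term in \eqref{eq:count} is therefore nonnegative, and the term of $Q_0$ is positive since $v_{Q_0}\ge5$. Hence $\ker\delta\ne0$.

Choose a nonzero element of $\ker\delta$ and heights $h_Q$ representing it. By Lemma~\ref{lem:regular}(3) and (4), for every pair of flags with gluing map $A$,
\begin{equation}\label{eq:match}
A\bigl(\Sigma_{h_Q}|_E\bigr)=A\bigl(\Sigma_{h_Q|_E}\bigr)=\Sigma_{h_{Q'}|_{E'}}=\Sigma_{h_{Q'}}|_{E'} .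
\end{equation}
Let $\Sigma_i'$ be the union of the sets $\Sigma_{h_Q}$ over the top cells $Q$ of $\Sigma_i$.

\medskip\noindent\textbf{Step 3: $\Sigma_i'$ is a subdivision of $C_i$ refining $\Sigma_i$.}
Its cells cover $C_i$, faces of cells are cells, rays of cells are rays of some $Q$ and hence of $C_i$, and each cell lies in some $Q$. It remains to intersect cells $\tau\in\Sigma_{h_Q}$ and $\tau'\in\Sigma_{h_{Q'}}$ with $Q\ne Q'$. Let $R=Q\cap Q'$, a common proper face. The two subdivisions $\Sigma_{h_Q}|_R$ and $\Sigma_{h_{Q'}}|_R$ of $R$ coincide. If $\dim R=3$, then $R$ is a facet of two top cells, so the flags $(Q,R)$ and $(Q',R)$ are paired by the identity and \eqref{eq:match} applies. If $\dim R\le2$, then $R$ is simplicial and both subdivisions are trivial by Lemma~\ref{lem:fans}(b). Now $\tau\cap R$ is a face of $\tau$ and $\tau'\cap R$ is a face of $\tau'$, and both are cells of this one subdivision of $R$. So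
\[
\tau\cap\tau'=(\tau\cap R)\cap(\tau'\cap R)
\]
is a common face of $\tau\cap R$ and $\tau'\cap R$, hence of $\tau$ and $\tau'$.

\medskip\noindent\textbf{Step 4: the $\Sigma_i'$ are compatible.}
Let $D\subset C_i$ be paired with $D'\subset C_j$ by $A$. By Lemma~\ref{lem:fans}(a) and (b) it suffices to show that $A$ and $A^{-1}$ take 3-dimensional cells to cells. Let $\tau\in\Sigma_i'|_D$ have dimension $3$, say $\tau\in\Sigma_{h_Q}$. Then $E=Q\cap D$ is a proper face of $Q$ containing $\tau$, hence a facet. The flag $(Q,E)$ is paired by $A$ with a flag $(Q',E')$, $E'\subset D'$, and \eqref{eq:match} gives $A(\tau)\in\Sigma_{h_{Q'}}|_{E'}\subset\Sigma_j'|_{D'}$. Applying $A^{-1}$ to \eqref{eq:match} gives the same for $A^{-1}$.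

\medskip\noindent\textbf{Step 5: there are more top cells.}
Distinct $Q$ meet in dimension at most $3$, so the top cells of the $\Sigma_i'$ are the disjoint union of those of the $\Sigma_{h_Q}$. Each $\Sigma_{h_Q}$ has at least one. Some $h_Q$ is not linear, and for it there are at least two by Lemma~\ref{lem:regular}(2). The family $(\Sigma_i')$ still refines the given one, which contradicts maximality.
\end{proof}

\begin{remark}
The solution found in Step 2 need not cut $Q_0$ or any prescribed facet; the twisted cube shows the latter. This is why the proof is an extremal argument and not a single generic choice of heights. The dimension of the polytopes is used twice: in Euler's formula, and in Step 3, where faces of codimension at least $2$ are simplicial and so need no equations. That paired facets are distinct is used only for the factor $\frac12$ in \eqref{eq:half}.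
\end{remark}

\section{Ideal polyhedra}\label{sec:hyperbolic}

Let $\mathbb R^{3,1}$ be $\mathbb R^4$ with the form $\langle x,y\rangle=-x_0y_0+x_1y_1+x_2y_2+x_3y_3$. In the hyperboloid model $\mathbb H^3=\{\langle x,x\rangle=-1,\ x_0>0\}$, the isometry group is the group $O^+(3,1)$ of linear maps preserving the form and this sheet, planes are the intersections of $\mathbb H^3$ with 3-dimensional linear subspaces, and ideal points are the rays spanned by light-like vectors $x$ with $x_0>0$. Radial projection to the hyperplane $x_0=1$ gives the projective model: $\mathbb H^3$ becomes the open unit ball, ideal points become points of the unit sphere, and hyperbolic convexity becomes Euclidean convexity.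

Let $P$ be an ideal polyhedron and $C(P)$ the cone generated by the light-like rays of its ideal vertices. The cross-section of $C(P)$ by $x_0=1$ is a polytope inscribed in the sphere. Since the ball is strictly convex, each of the given points on the sphere is a vertex of the polytope, and all other points of the polytope lie in the open ball. So $P=C(P)\cap\mathbb H^3$, the rays of $C(P)$ are the ideal vertices of $P$, and facets and 2-dimensional faces of $C(P)$ correspond to faces and edges of $P$. Ideal points lie on a circle exactly when their rays lie in a 3-dimensional subspace. Hence $\dim C(P)=4$, and a simplicial 4-dimensional cone with light-like rays meets $\mathbb H^3$ in a nondegenerate ideal tetrahedron.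

Torsion-freeness enters through the next lemma only.

\begin{lemma}\label{lem:stabilizer}
Let $\Gamma\subset O^+(3,1)$ be torsion-free. If $g\in\Gamma$ preserves a finite set of at least three ideal points, then $g=1$. In particular polyhedra and faces have trivial stabilizers.
\end{lemma}

\begin{proof}
A power $g^k$, $k\ge1$, fixes three of the points, so $g^kx_i=c_ix_i$ with $c_i>0$ for light-like vectors $x_1,x_2,x_3$ on distinct rays. As $\langle x_i,x_j\rangle\ne0$ for $i\ne j$, we get $c_ic_j=1$ for $i\ne j$, so all $c_i=1$. The Gram matrix of $x_1,x_2,x_3$ has zero diagonal and determinant $2\langle x_1,x_2\rangle\langle x_2,x_3\rangle\langle x_3,x_1\rangle\neq0$, so their span $V$ is 3-dimensional and nondegenerate. Then $g^k$ is the identity on $V$ and $\pm1$ on the line $V^\perp$. Thus $g^{2k}=1$, and $g=1$.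
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $P_1,\dots,P_N$ represent the $\Gamma$-orbits of polyhedra and let $C_i=C(P_i)$, each regarded as lying in its own copy $W_i$ of $\mathbb R^{3,1}$. By Lemma~\ref{lem:stabilizer} every polyhedron is $gP_j$ for a unique $j$ and a unique $g\in\Gamma$.

Let $F$ be a face of $P_i$ and $gP_j\ne P_i$ the other polyhedron containing it. Pair the face $F$ of $P_i$ with the face $F'=g^{-1}F$ of $P_j$ by $g^{-1}$. The other polyhedron containing $F'$ is $g^{-1}P_i$, so the rule pairs $F'$ with $F$ by $g$. These are the identifications that produce $M$. No face is paired with itself: if $j=i$ and $F'=F$, then $g=1$ by Lemma~\ref{lem:stabilizer}, contradicting $gP_j\ne P_i$. The linear map $g^{-1}$ restricts to an isomorphism between the spans of the corresponding facets $D\subset C_i$ and $D'\subset C_j$, taking $D$ to $D'$. These are gluing data.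

Let $\Sigma_i$ be the subdivisions given by Theorem~\ref{thm:cones}. The top cells of $\Sigma_i$ are simplicial and their rays are rays of $C_i$, so they cut $P_i$ into nondegenerate ideal tetrahedra whose vertices are ideal vertices of $P_i$. Compatibility says that the triangulations of identified faces correspond.

For the invariant form, subdivide $gP_j$ by the $g$-image of the subdivision of $P_j$; this is well defined because $g$ is unique, and it is $\Gamma$-invariant. On a face $F$ shared by $P_i$ and $gP_j$ the two triangulations coincide, because $g$ carries the triangulation of $F'$ to that of $F$; every other face is a translate of such a face. Conversely, an invariant subdivision restricts to subdivisions of $P_1,\dots,P_N$ that correspond under the gluing maps, since these belong to $\Gamma$.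
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:geometric}]
Apply Theorem~\ref{thm:main} to an Epstein--Penner decomposition. The tetrahedra cover $\mathbb H^3$ and form finitely many orbits; we check that they are face to face. Two tetrahedra in the same polyhedron come from cells of one subdivision. Let $T\subset P$ and $T'\subset P'$ with $P\ne P'$. If $P\cap P'$ is a face $F$, then $T\cap F$ and $T'\cap F$ are each empty, an edge or a triangle of the same triangulation of $F$, so $T\cap T'$ is empty, a common edge or a common face. If $P\cap P'$ is an edge $e$, then each of $T\cap e$ and $T'\cap e$ is $e$ or empty. Finally, by Lemma~\ref{lem:fans}(c), a triangle inside a polyhedron is a face of two tetrahedra, and a triangle in a face $F$ is a face of one tetrahedron in each of the two polyhedra containing $F$.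
\end{proof}

\begin{remark}[why heights agree only modulo linear functions]
The first thing to try is a single $\Gamma$-invariant height on the rays of all ideal vertices, so that heights agree exactly across faces. Such a height is one number for each cusp, and this can be too little. In the Epstein--Penner construction the lifted horoballs correspond to a $\Gamma$-invariant set of light-like vectors, and the polyhedra are the radial projections of the faces of its convex hull; the vectors belonging to one polyhedron $P$ lie in an affine hyperplane $\{\ell_P=1\}$. If $M$ has one cusp, the vectors form one orbit, an invariant height takes a constant value $t$ on them, and on $C(P)$ it is the linear height $t\ell_P$, which cuts nothing.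
\end{remark}

\section{The role of the hypotheses}\label{sec:hypotheses}

\subsection*{Other decompositions and geometries}
Neither orientability nor any special property of Epstein--Penner decompositions was used in Theorem~\ref{thm:main}. By the last sentence of Theorem~\ref{thm:cones}, a given invariant subdivision into ideal polyhedra without new vertices, matching across faces, can be refined to a triangulation by nondegenerate tetrahedra.

Theorem~\ref{thm:cones} needs only that the gluings be projective isomorphisms of convex polygons. Consider finitely many convex 3-polytopes, each contained in an affine chart of $\mathbb{RP}^3$, with pairs of distinct facets identified by projective maps. The cone over a polytope in an affine chart is pointed. A projective map between facets lifts to a linear isomorphism $A:\operatorname{span}D\to\operatorname{span}D'$, which takes the connected set $D\setminus\{0\}$ onto $D'\setminus\{0\}$ or onto its negative; replacing $A$ by $-A$ if necessary gives gluing data. So the polytopes can be triangulated compatibly without new vertices. This covers decompositions into finitely many such polytopes of Euclidean, spherical, hyperbolic or real projective 3-manifolds, possibly with boundary, incomplete, or with cone singularities.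

\subsection*{Facets glued to themselves by a half-turn}
In orbifolds a facet may be glued to itself. Call a linear map $A$ of $\operatorname{span}D$ a \emph{half-turn} of the facet $D$ if $A(D)=D$, $A^2=\mathrm{id}$, the eigenvalues are $(1,-1,-1)$, and $A$ fixes no ray of $D$. Compatibility at $D$ means $A(\Sigma_i|_D)=\Sigma_i|_D$.

\begin{proposition}\label{prop:halfturn}
Theorem~\ref{thm:cones} remains true if some facets are paired with themselves by half-turns.
\end{proposition}

\begin{proof}
We repeat Section~\ref{sec:proof}. Let $D$ be paired with itself by $A$, and let $(Q,E)$ be a flag with $E\subset D$. If $A(E)\ne E$, the flag is paired with the different flag $(Q',A(E))$, and the rule is symmetric since $A^2=\mathrm{id}$. If $A(E)=E$, the flag is paired with itself, and we impose the condition $A_*(h_Q|_E)-h_Q|_E=0$ in $H(E)$. Counting this as $n(E)-3$ equations would lose the factor $\frac12$. But $A_*$ is an involution of $H(E)$, and the left side lies in its $(-1)$-eigenspace $H(E)^-$, so we take $H(E)^-$ as the target of this component of $\delta$.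

The rays of $E$ are rays of $D$, so $A$ permutes them without fixed points. Choose generators in pairs $x,Ax$. Then $h\mapsto h\circ A^{-1}$ exchanges the coordinates of $\mathbb R^{n(E)}$ in $n(E)/2$ pairs, and its $(-1)$-eigenspace has dimension $n(E)/2$. On the invariant subspace of linear heights the eigenvalues are $(1,-1,-1)$. An involution is diagonalizable, so dimensions of eigenspaces subtract in the quotient:
\[
\dim H(E)^-=\frac{n(E)}2-2<\frac{n(E)-3}2 .
\]
A self-paired flag thus costs no more than its share of the right side of \eqref{eq:half}, and \eqref{eq:count} persists. For such a flag \eqref{eq:match} holds with $Q'=Q$ and $E'=E$. Steps 3--5 are unchanged.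
\end{proof}

\subsection*{Reflections and torsion}
For other self-pairings the theorem fails. Let $D$ be the cone over a square, paired with itself by the reflection in the line through the midpoints of two opposite sides. This map fixes no vertex and exchanges the two diagonals. A triangulation of the square without new vertices uses exactly one diagonal, so none is invariant. In the count above the eigenvalues are now $(1,1,-1)$, so $\dim H(D)^-=\frac42-1=1$ exceeds $\frac{4-3}2$; the condition says that the defect equals its negative.

This configuration occurs in $\mathbb H^3$, so torsion-freeness cannot be dropped from Theorem~\ref{thm:main}.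

\begin{example}\label{ex:cubes}
Let $\Gamma$ be the group of orientation-preserving symmetries of the tessellation $\{4,3,6\}$ of $\mathbb H^3$ by regular ideal cubes, six around each edge. It is discrete and has finite covolume. Let $F$ be a square face. The reflection in the plane of $F$ is a symmetry of the tessellation, and so is the reflection in the plane perpendicular to $F$ that bisects two opposite sides of $F$. Their product $\rho$ preserves orientation, so $\rho\in\Gamma$. The first reflection fixes $F$ pointwise, so $\rho(F)=F$ and $\rho$ acts on $F$ as the second reflection, which exchanges the two diagonals. Hence the tessellation has no $\Gamma$-invariant subdivision into ideal tetrahedra without new vertices.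
\end{example}

\begin{thebibliography}{1}
\bibitem{NY} Walter D. Neumann and Jun Yang, \emph{Bloch invariants of hyperbolic 3-manifolds}, arXiv:math/9712224 (1997).
\end{thebibliography}
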